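\title{Isotropic factors of the Rayleigh--Ritz discriminant need not be sums of squares}

\begin{abstract}
The Rayleigh--Ritz discriminant of a projective variety $V\subseteq\mathbb P^{n-1}$ is the branch locus of the correspondence that assigns to a symmetric matrix $H$ the critical points of the Rayleigh quotient $\psi^TH\psi/\psi^T\psi$ on $V$. We disprove the conjecture that every irreducible isotropic factor of its defining polynomial is a sum of squares: for the Veronese surface in $\mathbb P^5$ the isotropic factor is an irreducible form of degree $36$ that is not a sum of squares of real polynomials. When $V$ is smooth and meets the quadric $\psi^T\psi=0$ in a reduced normal crossings divisor, we identify the isotropic factors as the equations of the varieties of quadrics tangent to the components $X$ of that divisor. For a smooth, geometrically irreducible real variety $X$ of positive dimension without real points, this equation is semidefinite, and it is a sum of squares exactly when $X$ has degree two. The conjecture holds for smooth curves, and it holds for a Segre product of at least two projective spaces exactly when all factors are lines.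
\end{abstract}

\section{Introduction}

\subsection{The Rayleigh--Ritz discriminant}

Let $S=\operatorname{Sym}^2(\mathbb C^n)$ be the space of complex symmetric $n\times n$ matrices $H=(h_{ij})$, and put $q_H(\psi)=\psi^TH\psi$. The \emph{Rayleigh quotient}
\[
R_H(\psi)=\frac{\psi^TH\psi}{\psi^T\psi}
\]
is a rational function on $\mathbb P^{n-1}$, regular outside the quadric $Q_0=\{\psi^T\psi=0\}$. The form $u^Tv$ is bilinear, with no complex conjugation, so $Q_0$ has complex points, called \emph{isotropic}, but no real points. For real $H$ the minimum of $R_H$ on $\mathbb P^{n-1}(\mathbb R)$ is the smallest eigenvalue of $H$. If $\psi$ is constrained to a subvariety, one is led to the critical points of $R_H$ on that subvariety, and to the question of how they depend on $H$.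

Let $V\subseteq\mathbb P^{n-1}$ be a projective variety defined over $\mathbb Q$ and irreducible over $\mathbb C$; examples are tensor train varieties, rational normal curves, Segre products of projective spaces, and $\mathbb P^{n-1}$ itself. A smooth point $\psi$ of $V$ with $\psi^T\psi\ne0$ is a \emph{critical point} of $R_H$ on $V$ if the differential of $R_H|_V$ vanishes at $\psi$. Equivalently, $(\psi^T\psi)H\psi-(\psi^TH\psi)\psi$ is orthogonal, for the form $u^Tv$, to the tangent space at $\psi$ of the affine cone over $V$. For $V=\mathbb P^{n-1}$ the critical points are the nonisotropic eigenvectors of $H$. The \emph{Rayleigh--Ritz (RR) degree} of $V$ is the number of critical points for generic $H$.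

The \emph{RR correspondence} $\mathcal R_V\subseteq\mathbb P^{n-1}\times\mathbb P(S)$ is the Zariski closure of the set of pairs $(\psi,H)$ such that $\psi$ is a critical point of $R_H$ on $V$. Let $\pi_2$ be the projection to $\mathbb P(S)$. The \emph{ramification locus} $\mathcal R_V^{\mathrm{ram}}\subseteq\mathcal R_V$ is the support of the sheaf of relative differentials $\Omega_{\mathcal R_V/\mathbb P(S)}$; a smooth point of $\mathcal R_V$ belongs to it exactly when $d\pi_2$ is not injective on the tangent space of $\mathcal R_V$ there. The \emph{RR discriminant} is $\Sigma_V=\pi_2(\mathcal R_V^{\mathrm{ram}})$. It describes the matrices $H$ for which the number of critical points is deficient. When $\Sigma_V$ is a hypersurface, its \emph{defining polynomial} is the squarefree polynomial in the $h_{ij}$, with rational coefficients, that cuts it out.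

Because $\mathcal R_V$ is a closure, it contains pairs $(\psi,H)$ with $\psi$ isotropic, and ramification can take place there. Let $Q=Q_0\times\mathbb P(S)$. The \emph{isotropic part} of $\Sigma_V$ is $\pi_2(\mathcal R_V^{\mathrm{ram}}\cap Q)$, and the \emph{nonisotropic part} is $\pi_2(\overline{\mathcal R_V^{\mathrm{ram}}\setminus Q})$. A factor $f$ of the defining polynomial, irreducible over $\mathbb Q$, is \emph{isotropic} if every irreducible component of its complex zero set is contained in the isotropic part and is not contained in the nonisotropic part; otherwise $f$ is \emph{nonisotropic}.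

\begin{example}\label{ex:line}
Let $V=\mathbb P^1$ and $\psi=(x,y)$. Put $a=h_{11}-h_{22}$ and $b=h_{12}$. The vectors $\psi$ and $H\psi$ are proportional exactly when
\[
F=x(h_{12}x+h_{22}y)-y(h_{11}x+h_{12}y)=bx^2-axy-by^2
\]
vanishes. For each point $(x:y)$ this is a nonzero linear condition on $H$, so $\{F=0\}$ is a $\mathbb P^1$-bundle over $\mathbb P^1$ and equals $\mathcal R_V$. A pair $(\psi,H)$ is ramified when $\psi$ is a double root of the binary form $F$, or when $F$ is identically zero. Hence $\Sigma_V$ is cut out by the discriminant $a^2+4b^2=(h_{11}-h_{22})^2+4h_{12}^2$. If $a=\pm2ib$ and $b\ne0$, then $F=b(x\mp iy)^2$, and the double root $\psi_\pm=(\pm i,1)$ is isotropic. The two lines $a=\pm2ib$ are the lines $q_H(\psi_\pm)=0$, and together they form the isotropic part. The nonisotropic part is their intersection $a=b=0$, the scalar matrix, of codimension $2$. The defining polynomial is an isotropic factor and a sum of two squares.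
\end{example}

For $V=\mathbb P^{n-1}$ in general, $\Sigma_V$ equals its isotropic part and its defining polynomial is a sum of squares. There is a reason to expect this pattern to persist. A generic point $H$ of a component of the isotropic part should be ramified at a single isotropic point $\psi$. If such an $H$ were real, then $\psi$ would equal its complex conjugate, which is impossible on $Q_0$. So the real zeros of an isotropic factor should lie in a proper subvariety of its zero set, as in Example~\ref{ex:line}, and such a polynomial cannot change sign. The simplest certificate for a constant sign is a sum of squares. The following conjecture is posed in \cite{BFHP}.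

\begin{quote}
\textbf{Conjecture.} \emph{Assume that $\Sigma_V$ is a hypersurface. Then every irreducible isotropic factor of its defining polynomial is a sum of squares.}
\end{quote}

We call a polynomial \emph{SOS} if some nonzero constant multiple of it is a sum of squares of polynomials with real coefficients, and we read the conjecture in this sense. This reading is our interpretation; the examples computed in \cite{BFHP} exhibit representations with rational coefficients. A counterexample for real coefficients is also one for rational coefficients.

\subsection{Results}

The conjecture is false. To state the results we need the hypersurfaces that make up the isotropic part. Let $X\subset\mathbb P^{n-1}$ be an irreducible complex variety and $p$ a smooth point of $X$. We say that $q_H|_X$ is \emph{singular at $p$} if it vanishes at $p$ to order at least two, that is, if its $1$-jet at $p$ is zero. Let $X^*\subset\mathbb P(S)$ be the closure of the set of $[H]$ such that $q_H|_X$ is singular at some smooth point of $X$: the variety of quadrics tangent to $X$. It is an irreducible hypersurface (Lemma~\ref{lem:dual}). Let $f_X$ be its irreducible equation, taken with real or rational coefficients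 if $X$ is defined over $\mathbb R$ or $\mathbb Q$. If $X$ is only irreducible over $\mathbb Q$, with geometric components $X_i$, put $f_X=\prod_if_{X_i}$, scaled to have rational coefficients. In Example~\ref{ex:line}, the defining polynomial is $f_X$ for $X=\{\psi_+,\psi_-\}=V\cap Q_0$.

\begin{theorem}[Counterexample]\label{thm:veronese}
Let $V=\nu_2(\mathbb P^2)=\{(x^2:y^2:z^2:xy:xz:yz)\}\subset\mathbb P^5$ be the Veronese surface, and let
\[
X=V\cap Q_0\cong\{G=0\}\subset\mathbb P^2,\qquad G=x^4+y^4+z^4+x^2y^2+x^2z^2+y^2z^2 .
\]
Then $\Sigma_V$ is a hypersurface, $f_X$ is an isotropic factor of its defining polynomial, irreducible even over $\mathbb C$ and of degree $36$, and $f_X$ is not SOS.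
\end{theorem}

The isotropic factor is identified by the next theorem. The divisor $V\cap Q_0$ on a smooth variety $V$ is a \emph{reduced normal crossings divisor} if near every point of $V$ there are local analytic coordinates $x_1,\dots,x_m$ in which the equation $\psi^T\psi$ is a unit times $x_1\cdots x_r$ for some $r\ge0$. A critical point of $R_H$ is \emph{degenerate} if the Hessian of $R_H|_V$ there is singular, and \emph{isolated} if it is an isolated point of the set of critical points of $R_H$ on $V$.

\begin{theorem}[Isotropic factors]\label{thm:iso}
Let $V$ be smooth of dimension $m\ge1$, $V\not\subset Q_0$, with $V\cap Q_0$ a reduced normal crossings divisor in $V$ (for example, a smooth divisor). Let $X_i$ be the geometric components of $V\cap Q_0$. Then: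
\begin{enumerate}
\item[(1)] the isotropic part of $\Sigma_V$ is the union of $\bigcup_iX_i^*$ and a set of codimension at least $2$ in $\mathbb P(S)$;
\item[(2)] no $X_i^*$ lies in the nonisotropic part;
\item[(3)] if $\Sigma_V$ is a hypersurface, its irreducible isotropic factors are exactly the $f_X$, where $X$ runs over the $\mathbb Q$-irreducible components of $V\cap Q_0$;
\item[(4)] if some $R_H$ has an isolated degenerate critical point on $V\setminus Q_0$, then $\Sigma_V$ is a hypersurface.
\end{enumerate}
\end{theorem}

The components $X$ in (3) lie on $Q_0$ and so have no real points. The next theorem confirms the expected constant sign and shows that sums of squares are the exception.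

\begin{theorem}[Classification]\label{thm:class}
Let $X\subset\mathbb P^{n-1}$ be a smooth, geometrically irreducible real projective variety with $\dim X\ge1$ and $X(\mathbb R)=\emptyset$. Then $f_X$ is semidefinite, and $f_X$ is SOS if and only if $\deg X=2$, that is, $X$ is a quadric hypersurface in its linear span.

If instead $X$ is $\mathbb Q$-irreducible and complex conjugation fixes none of its geometric components, then $f_X=c\,\gamma\bar\gamma=c\bigl((\operatorname{Re}\gamma)^2+(\operatorname{Im}\gamma)^2\bigr)$ with $c\ne0$, where $\gamma$ is the product of the $f_{X_i}$ over one component from each conjugate pair.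
\end{theorem}

Here $\bar\gamma$ is obtained from $\gamma$ by conjugating the coefficients, $\operatorname{Re}\gamma=(\gamma+\bar\gamma)/2$ and $\operatorname{Im}\gamma=(\gamma-\bar\gamma)/2i$.

\begin{corollary}[Segre products]\label{cor:segre}
Let $V=\mathbb P^{a_1}\times\dots\times\mathbb P^{a_k}$ with $k\ge2$ and $a_i\ge1$, in its standard Segre embedding, and let $X_i\subset V$ be the locus where the $i$th factor is isotropic. Then $\Sigma_V$ is a hypersurface with exactly $k$ irreducible isotropic factors $f_{X_1},\dots,f_{X_k}$. If $a_i=1$, then $f_{X_i}$ is a sum of two squares up to a constant. If $a_i\ge2$, then $f_{X_i}$ is semidefinite but not SOS. So for $k\ge2$ the conjecture holds for $V$ if and only if all $a_i$ equal $1$.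
\end{corollary}

\begin{proposition}[Curves]\label{prop:curveV}
The conjecture holds for every smooth curve $V\not\subset Q_0$ for which $\Sigma_V$ is a hypersurface.
\end{proposition}

\subsection{Plan of the proof}

Section~\ref{sec:dual} collects the basic properties of $X^*$. Section~\ref{sec:ram} gives equations for $\mathcal R_V$ that remain valid across $Q_0$ and proves Theorem~\ref{thm:iso} and Proposition~\ref{prop:curveV}. From then on the Rayleigh quotient plays no role, and the question is about $f_X$ for a real variety $X$ without real points. The heart of the paper is Section~\ref{sec:curves}, where $X$ is a curve: the squares in a representation of $f_X$ must vanish on the variety of quadrics tangent to $X$ at two points, and that variety has too large a degree. This yields Theorem~\ref{thm:veronese} (Section~\ref{sec:veronese}). Section~\ref{sec:class} reduces higher-dimensional $X$ to curves by expanding $f_X$ at a double hyperplane, and Section~\ref{sec:segre} treats Segre products. The proof of Theorem~\ref{thm:veronese} uses only Sections~\ref{sec:dual}--\ref{sec:veronese}.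

\section{Quadrics tangent to a variety}\label{sec:dual}

\subsection{Conventions}

Throughout, $N=\dim\mathbb P(S)=\binom{n+1}2-1$. \emph{Generic} means outside a proper Zariski closed subset. A \emph{real} variety is one that is stable under complex conjugation. We compute in local analytic coordinates; this is harmless, because the Zariski closure of a constructible set equals its closure in the classical topology, and dimension, reducedness and differentials can be computed analytically.

Let $Y\subset\mathbb P^{n-1}$ be a variety of dimension $m$. A \emph{local lift} is a holomorphic map $u\mapsto\psi(u)\in\mathbb C^n\setminus0$, defined on an open subset of $\mathbb C^m$, such that $u\mapsto[\psi(u)]$ is a chart of the smooth locus of $Y$. The vectors $\psi,\psi_{u_1},\dots,\psi_{u_m}$ form a basis of the tangent space of the affine cone over $Y$. We put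
\[
A(u;H)=q_H(\psi(u)),
\]
a function that is linear in $H$, and we often omit the arguments. Rescaling $\psi$ multiplies $A$ by a unit. So it makes sense to say that $q_H|_Y$ is singular at $p$ (meaning $A=0$ and $\partial_uA=0$), and that its Hessian $(A_{u_iu_j})$ at such a point is nondegenerate. Since $A=\psi^TH\psi$ and $A_{u_i}=2\psi_{u_i}^TH\psi$,
\begin{equation}\label{eq:sing}
q_H|_Y\text{ is singular at }[\psi]\iff w^TH\psi=0\text{ for all $w$ tangent at $\psi$ to the cone over }Y .
\end{equation}
Linear functionals on $S$ are represented by symmetric matrices through the nondegenerate pairing $\operatorname{tr}(CH)$. The functional $H\mapsto\psi^TH\psi$ corresponds to the rank-one matrix $\psi\psi^T$, which determines $[\psi]$.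

All dimension counts below rest on one fact: quadrics are flexible enough to prescribe second derivatives.

\begin{lemma}\label{lem:jets}
At each point $u$, the linear map that sends $H\in S$ to the $2$-jet $(A,A_{u_i},A_{u_iu_j})$ of $A(\,\cdot\,;H)$ at $u$ is surjective.
\end{lemma}

\begin{proof}
Complete $b_0=\psi$, $b_i=\psi_{u_i}$ $(1\le i\le m)$ to a basis $b_0,\dots,b_{n-1}$ of $\mathbb C^n$. The numbers $H_{ab}=b_a^THb_b$ with $a\le b$ can be chosen freely. We have $A=H_{00}$, $A_{u_i}=2H_{0i}$, and
\[
A_{u_iu_j}=2\psi_{u_i}^TH\psi_{u_j}+2\psi_{u_iu_j}^TH\psi=2H_{ij}+(\text{a linear combination of the }H_{0a}).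
\]
Choose first the $H_{0a}$ to obtain the prescribed $1$-jet, and then the $H_{ij}$ with $1\le i\le j\le m$.
\end{proof}

We will often know a hypersurface locally as a set and need its equation.

\begin{lemma}\label{lem:reduced}
Let $f$ be an irreducible polynomial on $\mathbb C^M$, let $f(z)=0$, and let $\phi$ be a germ of a holomorphic function at $z$ that has no multiple factor and has the same zero set as $f$ near $z$. Then $f$ is a unit times $\phi$ near $z$.
\end{lemma}

\begin{proof}
The ring of germs is factorial, and by the Nullstellensatz for germs $f$ and $\phi$ have the same irreducible factors. If a factor $\phi_1$ divided $f$ twice, then $df$ would vanish on $\{\phi_1=0\}$, a set of dimension $M-1$. But some partial derivative of $f$ is nonzero and of smaller degree, so $\{f=0,\ df=0\}$ is a proper closed subset of the irreducible hypersurface $\{f=0\}$ and has dimension at most $M-2$.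
\end{proof}

\subsection{The hypersurface $X^*$}

\begin{lemma}\label{lem:dual}
Let $X\subset\mathbb P^{n-1}$ be an irreducible variety.
\begin{enumerate}
\item[(a)] $X^*$ is an irreducible hypersurface.
\item[(b)] For generic $[H]\in X^*$ there is exactly one smooth point $p=[\psi_p]$ of $X$ at which $q_H|_X$ is singular, the Hessian there is nondegenerate, and the tangent hyperplane of $X^*$ at $[H]$ is $\{\dot H:\psi_p^T\dot H\psi_p=0\}$.
\item[(c)] If $X_1\ne X_2$ are irreducible, then $X_1^*\ne X_2^*$.
\item[(d)] Let $X$ be smooth and projective. Then $f_X(H)=0$ if and only if $q_H|_X$ has a singular point. If $H\neq0$ and $q_H|_X$ has exactly one singular point $p$, with nondegenerate Hessian, then $X^*$ is smooth at $[H]$, and the differential of $f_X$ at $H$ is nonzero with kernel $\{\dot H:\psi_p^T\dot H\psi_p=0\}$.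
\end{enumerate}
\end{lemma}

\begin{proof}
Let $\mathcal I$ be the set of pairs $(p,[H])$ with $p$ a smooth point of $X$ and $q_H|_X$ singular at $p$. By Lemma~\ref{lem:jets} it is defined over each $p$ by $\dim X+1$ independent linear conditions on $H$. So $\mathcal I$ is a projective bundle over the smooth locus of $X$; it is smooth and irreducible of dimension $\dim X+N-(\dim X+1)=N-1$. Locally $\mathcal I=\{A=0,\ \partial_uA=0\}$. Differentiating these equations, and using $\partial_uA=0$ in the first, we find that the tangent vectors $(\dot u,\dot H)$, with $\dot H$ taken modulo $H$, are the solutions of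
\[
\psi_p^T\dot H\psi_p=0,\qquad\operatorname{Hess}A\cdot\dot u+\partial_uA(u;\dot H)=0 .
\]
Where the Hessian is nondegenerate, $\dot H$ determines $\dot u$; there the projection $\mathcal I\to\mathbb P(S)$ is an immersion, and the image of its differential is the hyperplane $\psi_p^T\dot H\psi_p=0$. By Lemma~\ref{lem:jets} the locus $\mathcal I_0\subset\mathcal I$ of degenerate Hessian is a proper closed subset. Hence the closure $X^*$ of the image is irreducible of dimension $N-1$, which is (a).

(b) Let $[H]$ be a smooth point of $X^*$ in the image of $\mathcal I$ and outside the closure of the image of $\mathcal I_0$, which has dimension less than $N-1$. For every preimage $(p,[H])$ the hyperplane $\psi_p^T\dot H\psi_p=0$ lies in the tangent space of $X^*$ and has the same dimension, so it equals it. Thus $\psi_p\psi_p^T$ is determined by $[H]$ up to scale, and $p$ is unique.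

(c) Suppose $X_1^*=X_2^*$. For $[H]$ in a dense open subset the points $p_1\in X_1$ and $p_2\in X_2$ given by (b) define the same tangent hyperplane and so coincide. These points fill a dense subset of $X_1$ and a dense subset of $X_2$, because the preimage of a dense open subset of $X_i^*$ is dense in the bundle $\mathcal I$ over $X_i$. So $X_1=X_2$.

(d) Now $\mathcal I$ is projective, so its image is closed and equals $X^*$. Under the further hypothesis, $[H]$ has a single preimage, and a neighborhood $O$ of it is embedded as a submanifold. By compactness of $\mathcal I$, the preimage of a small neighborhood of $[H]$ lies in $O$. So $X^*$ is a submanifold near $[H]$ with the stated tangent hyperplane, and Lemma~\ref{lem:reduced} shows that $df_X\ne0$ there.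
\end{proof}

Condition \eqref{eq:sing} is algebraic, so $\tau(X)^*=\tau(X^*)$ for every field automorphism $\tau$ of $\mathbb C$. A hypersurface stable under a group of such automorphisms has a squarefree equation with coefficients in the fixed field: normalize one coefficient to $1$. This justifies the choice of real or rational coefficients for $f_X$. If $X$ is $\mathbb Q$-irreducible, its geometric components $X_i$ form one orbit of $\operatorname{Aut}(\mathbb C)$; the $X_i^*$ are distinct by (c) and form one orbit as well, so $f_X$ is squarefree and irreducible over $\mathbb Q$.

\section{Ramification along the isotropic quadric}\label{sec:ram}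

\subsection{Local equations of the correspondence}

Let $V$ be as in Theorem~\ref{thm:iso}. To find the ramification over $Q_0$ we need generators of the ideal of $\mathcal R_V$ near isotropic points, where $R_H$ has a pole. Write $R=A/B$ with $B=\psi^T\psi$. Clearing denominators gives the equations $B\,dA-A\,dB=0$, but they vanish on too much: if $B=x$, then the equations $xA_y=0$ in the directions tangent to $V\cap Q_0$ are empty at $x=0$. One has to remove the right power of $x$ from each equation.

Fix a point of $V$ through which exactly $r\ge0$ local branches of $V\cap Q_0$ pass. Choose coordinates $x_1,\dots,x_r,y_1,\dots,y_{m-r}$ centered there, on a small polydisc $V'$, and a lift $\psi$ with $\psi^T\psi$ equal to a unit times $x_1\cdots x_r$. Dividing $\psi$ by a square root of the unit, we get $B=x_1\cdots x_r$. Put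
\[
F_i=A-x_iA_{x_i}\quad(1\le i\le r),\qquad F_{r+j}=A_{y_j}\quad(1\le j\le m-r),
\]
and let $J=\partial F/\partial(x,y)$, an $m\times m$ matrix. Since $\partial_{x_i}B=B/x_i$ and $\partial_{y_j}B=0$, we have, where $B\ne0$,
\begin{equation}\label{eq:FR}
F_i=-x_iB\,\partial_{x_i}R,\qquad F_{r+j}=B\,\partial_{y_j}R .
\end{equation}

\begin{proposition}\label{prop:local}
\begin{enumerate}
\item[(a)] $\mathcal R_V$ is irreducible of dimension $N$, and over $V\setminus Q_0$ it is a projective bundle.
\item[(b)] Over $V'$ the functions $F_1,\dots,F_m$ generate the ideal of $\mathcal R_V$, and $\mathcal R_V^{\mathrm{ram}}=\{F=0,\ \det J=0\}$. If $r\le1$, then $\mathcal R_V$ is smooth over $V'$.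
\item[(c)] The part of $\mathcal R_V$ over the set $V_\rho$ of points of $V$ on exactly $\rho\ge1$ branches of $V\cap Q_0$ is a projective bundle over $V_\rho$, of dimension $N-1$ if $V_\rho\neq\emptyset$.
\item[(d)] A point $(\psi,H)\in\mathcal R_V\setminus Q$ is ramified if and only if the critical point $\psi$ of $R_H$ is degenerate. The locus $\mathcal R_V^{\mathrm{ram}}$ has pure dimension $N-1$.
\end{enumerate}
\end{proposition}

\begin{proof}
(a) At a point of $V\setminus Q_0$ the $1$-jet of $A$ is arbitrary by Lemma~\ref{lem:jets}, hence so is that of $R=A/B$, and $dR_H=0$ consists of $m$ independent linear conditions on $H$. The critical pairs therefore form a projective bundle over $V\setminus Q_0$, irreducible of dimension $m+N-m=N$ and closed in $(V\setminus Q_0)\times\mathbb P(S)$.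

(b), (c) Let $Z=\{F=0\}\subset V'\times\mathbb P(S)$. By \eqref{eq:FR}, $Z$ agrees with $\mathcal R_V$ where $B\ne0$. Consider a point of $V'$ where exactly $\rho\ge1$ of the $x_i$ vanish. There $F=0$ means that $A=0$, that $A_{x_i}=0$ for the $r-\rho$ indices with $x_i\ne0$, and that $A_y=0$. These are $1+m-\rho$ independent conditions by Lemma~\ref{lem:jets}, so the part of $Z$ over $V_\rho\cap V'$ is a projective bundle of dimension $(m-\rho)+N-(1+m-\rho)=N-1$. On the other hand, $Z$ is defined by $m$ equations in a manifold of dimension $m+N$, so all its components have dimension at least $N$. Hence no component lies in $\{B=0\}$, the set $Z\cap\{B\ne0\}$ is dense in $Z$, and $Z=\mathcal R_V$ over $V'$ as sets. This proves (c).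

It also shows that $Z$ is a complete intersection. A complete intersection is Cohen--Macaulay, so it has no embedded components, and it is reduced as soon as it is reduced on a dense open subset. Where $B\ne0$ the $F$'s are independent linear conditions on $H$, so $Z$ is smooth there. Thus $Z$ is reduced and the $F$'s generate the ideal of $\mathcal R_V$. The sheaf $\Omega_{\mathcal R_V/\mathbb P(S)}$ is then generated by the $dx_i,dy_j$ with the rows of $J$ as relations, and its support is $\{\det J=0\}$. If $r\le1$, the $F$'s are independent linear conditions on $H$ also at $x=0$, where they read $A,A_{y_1},\dots,A_{y_{m-1}}$; so $Z$ is smooth.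

(d) Differentiate \eqref{eq:FR} at a point where $dR=0$: the terms in which the factors $-x_iB$ and $B$ are differentiated vanish, so $J$ is an invertible diagonal matrix times $\operatorname{Hess}R$. The $2$-jet of $R_H$ at a point of $V\setminus Q_0$ is arbitrary by Lemma~\ref{lem:jets}, so $\mathcal R_V^{\mathrm{ram}}$ is a nonempty proper closed subset of the irreducible variety $\mathcal R_V$. It is locally the zero set of one function, so it has pure dimension $N-1$.
\end{proof}

\subsection{Proof of Theorem~\ref{thm:iso}}

\emph{Part (1).} At each point of $V\cap Q_0$ we use coordinates centered at that point and evaluate $J$ at $x=0$, where the equations of $\mathcal R_V$ are $A=0$, $A_y=0$.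

Let $r=1$. The first row of $J$ is $(\partial_xF_1,\partial_yF_1)=(-xA_{xx},\,A_y-xA_{xy})$, which is zero. So all of $\mathcal R_V$ over $V_1$ is ramified. A point $p\in V_1$ is a smooth point of exactly one $X_i$, which is $\{x=0\}$ locally, and $A=A_y=0$ says that $q_H|_{X_i}$ is singular at $p$. The set $V_1\cap X_i$ is open and dense in $X_i$, so the part of $\mathcal R_V$ over it is a dense open subset of the bundle $\mathcal I$ from the proof of Lemma~\ref{lem:dual}. It is irreducible of dimension $N-1$, and the closure of its image is $X_i^*$.

Let $r\ge2$. For $i,j\le r$ we have $\partial_{x_j}F_i=A_{x_j}-\delta_{ij}A_{x_i}-x_iA_{x_ix_j}=(1-\delta_{ij})A_{x_j}$ and $\partial_yF_i=A_y-x_iA_{x_iy}=0$. So $J$ is block triangular. The matrix $(1-\delta_{ij})$ of size $r$ has eigenvalues $r-1$ (once) and $-1$ ($r-1$ times), and therefore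
\[
\det J=(-1)^{r-1}(r-1)\prod_{j=1}^rA_{x_j}\cdot\det A_{yy}.
\]
On the fiber $\{A=0,\ A_y=0\}$ the values $A_{x_j}$ and $A_{yy}$ are arbitrary (Lemma~\ref{lem:jets}), so $\det J$ is not identically zero on any fiber. By Proposition~\ref{prop:local}(c) the ramified part over $V_r$ has dimension at most $N-2$.

The isotropic part is closed because $\pi_2$ is proper. So it contains each $X_i^*$, and what is not in $\bigcup_iX_i^*$ comes from the strata with $r\ge2$ and has dimension at most $N-2$.

\emph{Part (2).} The idea is to compare tangent hyperplanes: those of $X_i^*$ are given by matrices of rank one, while a degenerate critical point off $Q_0$ produces a matrix of rank two.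

Suppose that $X_i^*$ lies in the nonisotropic part. The set $\overline{\mathcal R_V^{\mathrm{ram}}\setminus Q}$ is the union of the components $P\not\subset Q$ of $\mathcal R_V^{\mathrm{ram}}$, so $X_i^*\subset\pi_2(P)$ for one of them, and $X_i^*=\pi_2(P)$ because $\dim P=N-1$. By generic smoothness in characteristic zero, the differential of $P\to X_i^*$ is surjective on a dense open subset of the smooth locus of $P\setminus Q$. Choose a point $(\psi_1,H)$ of that subset such that $[H]$ is as in Lemma~\ref{lem:dual}(b), with tangent hyperplane $T=\{\psi_0^T\dot H\psi_0=0\}$. Every $\dot H\in T$ is, modulo $H$, the velocity of a curve $(u(t),H(t))$ in $P$ through this point. Differentiating $\partial_uR_{H(t)}(u(t))=0$, and using that $R_H$ is linear in $H$, we get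
\[
\operatorname{Hess}R_H\cdot\dot u+\partial_uR_{\dot H}=0 .
\]
By Proposition~\ref{prop:local}(d) there is $v\ne0$ in the kernel of the symmetric matrix $\operatorname{Hess}R_H$. Pairing with $v$ gives $dR_{\dot H}(v)=0$. Since also $dR_H(v)=0$, the ambiguity modulo $H$ is harmless, and the functional $\dot H\mapsto dR_{\dot H}(v)$ vanishes on $T$. Let $w=d\psi(v)$, which is linearly independent of $\psi_1$, and $B=\psi_1^T\psi_1\neq0$. The quotient rule gives
\[
dR_{\dot H}(v)=\frac{2\,w^T\dot H\psi_1}{B}-\frac{2\,(\psi_1^T\dot H\psi_1)(w^T\psi_1)}{B^2}=\frac2B\,\psi_1^T\dot Hw',\qquad w'=w-\frac{w^T\psi_1}{B}\,\psi_1 .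
\]
This functional is represented by a nonzero multiple of $\psi_1w'^T+w'\psi_1^T$, which has rank two because $\psi_1$ and $w'$ are independent. A nonzero functional that vanishes on $T$ is proportional to the one represented by $\psi_0\psi_0^T$, of rank one. This is a contradiction.

\emph{Part (3).} Let $\Sigma_V$ be a hypersurface. Each $X_i^*$ is an irreducible hypersurface contained in $\Sigma_V$, hence a component. By (1), a component of $\Sigma_V$ contained in the isotropic part is one of the $X_i^*$, and by (2) none of these lies in the nonisotropic part. The zero set of a $\mathbb Q$-irreducible factor of the defining polynomial is the union of one $\operatorname{Aut}(\mathbb C)$-orbit of components of $\Sigma_V$, and the orbits of the $X_i^*$ correspond to the orbits of the $X_i$, that is, to the $\mathbb Q$-irreducible components of $V\cap Q_0$. This gives (3).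

\emph{Part (4).} We show that every component of $\mathcal R_V^{\mathrm{ram}}$ maps onto a hypersurface. All components have dimension $N-1$. By the proof of (1), those contained in $Q$ are the closures of the parts over $V_1\cap X_i$, with images $X_i^*$.

We claim that $\mathcal R_V^{\mathrm{ram}}\setminus Q$ is irreducible. Its fiber over $p\in V\setminus Q_0$ is the projectivization of $\{H:dR_H(p)=0,\ \det\operatorname{Hess}R_H(p)=0\}$. On the space $\{dR_H(p)=0\}$ the map $H\mapsto\operatorname{Hess}R_H(p)$ is linear and onto the symmetric $m\times m$ matrices. The singular symmetric matrices form an irreducible hypersurface, being the image of the vector bundle $\{([v],C):Cv=0\}$ over $\mathbb P^{m-1}$. So every fiber is irreducible of dimension $N-m-1$. A component $P$ of $\mathcal R_V^{\mathrm{ram}}\setminus Q$ has dimension $N-1=m+(N-m-1)$; hence it dominates $V\setminus Q_0$, and over a generic point its fiber has dimension $N-m-1$ and is the whole fiber. Two components would thus agree over a dense open subset of $V$, so there is only one, $P$.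

An isolated degenerate critical point is a point of $P$ that is isolated in its fiber under $\pi_2$. Every component of a nonempty fiber of $P\to\overline{\pi_2(P)}$ has dimension at least $\dim P-\dim\overline{\pi_2(P)}$, so the nonisotropic part $\overline{\pi_2(P)}$ has dimension $N-1$. Thus $\Sigma_V$ is a union of irreducible hypersurfaces. \qed

\medskip
The condition in (4) is sufficient but not necessary: in Example~\ref{ex:line} degenerate critical points occur only for the scalar matrix, where no critical point is isolated, and yet $\Sigma_V$ is a hypersurface. In our applications the condition is verified as follows.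

\begin{lemma}\label{lem:isolated}
Let $u$ be coordinates centered at a smooth point $p\in V\setminus Q_0$, and let $A=A(u;H)$. Suppose that $A(0)=0$, that $0$ is an isolated zero of $dA$, and that $\operatorname{Hess}A(0)$ is singular. Then $p$ is an isolated degenerate critical point of $R_H$.
\end{lemma}

\begin{proof}
As $A$ vanishes to second order and $B(0)\ne0$, we have $R=A/B(0)+O(|u|^3)$. So $p$ is a critical point with Hessian $\operatorname{Hess}A(0)/B(0)$, and $R(0)=0$. If $p$ were not isolated, the analytic set $\{dR=0\}$ would contain a nonconstant holomorphic arc through $0$. Along the arc $R$ is constant, hence zero, and $dA=R\,dB+B\,dR=0$, contrary to the hypothesis.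
\end{proof}

\subsection{The case where $V$ is a curve}

On a curve, $\psi^T\psi$ is always a unit times a power of a coordinate, so the local computation needs no transversality. It also shows what the hypothesis ``reduced'' in Theorem~\ref{thm:iso} does: a point where $V$ is tangent to $Q_0$ contributes only a set of codimension $2$ to the isotropic part.

\begin{proof}[Proof of Proposition~\ref{prop:curveV}]
Near an isotropic point $[\psi_0]\in V$ choose a coordinate $t$ and rescale the lift so that $\psi^T\psi=t^k$ with $k\ge1$. Then $R=A/t^k$ and $R'=F/t^{k+1}$ with $F=tA'-kA$. For each $t$, $F$ is a nonzero linear condition on $H$ by Lemma~\ref{lem:jets}. So $\{F=0\}$ is a bundle of hyperplanes over the disc; it is smooth, has $F$ as a reduced equation, and is the closure of its part over $t\ne0$. Hence it is $\mathcal R_V$, and the ramification locus is $\{F=\partial_tF=0\}$. At $t=0$ we have $F=-kA$ and $\partial_tF=(1-k)A'$. For $k\ge2$ the ramification over $[\psi_0]$ maps onto the linear space $\{A=A'=0\}$ of codimension $2$. For $k=1$ it maps onto the hyperplane where $\ell_{\psi_0}(H)=\psi_0^TH\psi_0$ vanishes.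

The set $V\cap Q_0$ is finite, so every irreducible hypersurface in the isotropic part is one of these hyperplanes, and an isotropic factor $f$ is a constant times a product of pairwise nonproportional forms $\ell_{\psi_0}$. Since $f$ is real, conjugation permutes these factors up to scale, and it sends $\ell_{\psi_0}$ to $\ell_{\bar\psi_0}$. If these two were proportional, then $[\psi_0]=[\bar\psi_0]$ would be a real point of $Q_0$. So the factors come in conjugate pairs, and $f=c\,\gamma\bar\gamma=c\bigl((\operatorname{Re}\gamma)^2+(\operatorname{Im}\gamma)^2\bigr)$ with $c\ne0$.
\end{proof}

\section{Curves without real points}\label{sec:curves}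

\subsection{The obstruction}

Let $F$ be a real ternary form of degree $2s$, irreducible over $\mathbb C$, whose curve has $\delta$ real singular points. Suppose $cF=\sum_j\eta_j^2$ with real forms $\eta_j$ of degree $s$. Each $\eta_j$ vanishes at every real point of the curve. A nonzero $\eta_j$ has no component in common with $F$, and each singular point contributes at least $2$ to the intersection number. B\'ezout's theorem gives $2\delta\le2s\cdot s$, that is, $\delta\le s^2$. The genus formula only bounds $\delta$ by $(2s-1)(s-1)$, which exceeds $s^2$ for $s\ge3$. For instance, a real irreducible ternary sextic with ten real nodes cannot be SOS, since a cubic would meet it with total multiplicity $20>18$.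

We want to apply this to the restriction of $f_X$ to a plane of quadrics, where $X$ is a curve. The nodes are then the quadrics in the plane that are tangent to $X$ at two points. They can be counted, but they need not be real. The following example shows why the squares vanish at them all the same.

\begin{example}\label{ex:conic}
Let $X=Q_0\subset\mathbb P^2$ be the conic $x^2+y^2+z^2=0$. Let $H$ be real with $f_X(H)=0$ and $q_H|_X\ne0$. Then $q_H|_X$ has a multiple zero $p$, and also at $\bar p\ne p$. It has four zeros in all, so its divisor is $2p+2\bar p$, the divisor of $(\xi^T\psi)^2$, where $\xi^T\psi=0$ is the real line through $p$ and $\bar p$. Therefore $H=\lambda\,\mathrm{Id}+c\,\xi\xi^T$ with $\lambda,c,\xi$ real. So the real zeros of $f_X$ have codimension two, not one. If $f_X$ is a constant times $\sum_j\eta_j^2$, then $\eta_j(\lambda\,\mathrm{Id}+c\,\xi\xi^T)=0$ for all real $\lambda,c,\xi$. This is a polynomial identity, so it holds for complex values too. Any $H$ for which $q_H|_X$ has two double zeros $p\ne q$, conjugate or not, is of this form, with $\xi^T\psi=0$ the line through $p$ and $q$. So each $\eta_j$ vanishes on all quadrics tangent to $X$ at two points.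
\end{example}

\begin{proposition}\label{prop:curve}
Let $X\subset\mathbb P^{n-1}$ be a smooth, geometrically irreducible real projective curve of degree $d$ and genus $g$ with $X(\mathbb R)=\emptyset$. Then $d$ is even. If $d\ge4$, then $f_X$ has degree $2s$ with $s=2d+g-1$, and $f_X$ is not SOS.
\end{proposition}

A real hyperplane that does not contain $X$ cuts out a divisor of degree $d$ that is invariant under conjugation and contains no real point. So $d$ is even, and in particular $X$ is not a line. The rest of the section proves the second statement.

\subsection{The discriminant of the linear system of quadrics}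

Let $M=\mathcal O_X(2)$, of degree $2d$, and let $U\subset H^0(X,M)$ be the image of $S$ under $H\mapsto q_H|_X$. By Lemma~\ref{lem:dual}(d), whether $f_X(H)=0$ depends only on $q_H|_X$. So if $q_{H_0}|_X=0$, the irreducible polynomials $f_X(H+H_0)$ and $f_X(H)$ have the same zero set and the same leading form, and are equal. Hence $f_X$ is the pullback of an irreducible form $f$ on $U$ of the same degree, and
\[
\mathcal D=\{f=0\}\subset\mathbb P(U)
\]
is the set of sections with a multiple zero. Put $\mu=\dim\mathbb P(U)$. For an effective divisor $E$ on $X$, let $U(-E)$ be the space of $\sigma\in U$ that vanish on $E$. We use two properties of $U$: it has arbitrary $2$-jets at every point (Lemma~\ref{lem:jets}), and it contains all products $\ell_1\ell_2$ of linear forms.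

We need the singularities of $\mathcal D$ in codimension one, and for this we must know that a section with two double zeros, or with a triple zero, generically has nothing worse. The curve $X$ may be special, for instance planar, so these facts require proof. Let $T_p\subset\mathbb P^{n-1}$ be the tangent line of $X$ at $p$. A linear form $\ell$ vanishes at $p$ to order at least $2$ exactly when $\ell$ vanishes on $T_p$; we write $\ell\supset T_p$. The point $p$ is a \emph{flex} if $\psi''\in\operatorname{span}(\psi,\psi')$ at $p$ for a local lift $\psi(t)$, equivalently if every $\ell\supset T_p$ vanishes to order at least $3$. A pair $(p,q)$ of distinct points is \emph{good} if $T_p\ne T_q$ and \emph{bad} otherwise. We use Bertini's theorem in this form: a generic member of a linear system on a smooth complex curve has only simple zeros outside the base locus of the system.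

\begin{lemma}\label{lem:generic}
\begin{enumerate}
\item[(a)] There are only finitely many flexes and finitely many bad pairs.
\item[(b)] The codimension of $U(-2p-2q)$ in $U$ is $4$ for a good pair and at least $3$ for a bad pair.
\item[(c)] For generic $(p,q)\in X\times X$, the space $U(-2p-2q)$ is nonzero, and its generic member has order exactly $2$ at $p$ and $q$ and simple zeros elsewhere. In particular $\mu\ge4$.
\item[(d)] For generic $p\in X$, a generic $\sigma\in U(-3p)$ has order exactly $3$ at $p$ and simple zeros elsewhere.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If $\psi''\in\operatorname{span}(\psi,\psi')$ on an open set, then $(\psi\wedge\psi')'=\psi\wedge\psi''$ is a multiple of $\psi\wedge\psi'$, the span is constant, and $X$ is a line. So the flexes form a proper closed subset of $X$. The bad pairs form a closed subset of $X\times X$ minus the diagonal. If it is infinite, it contains a curve $C$. If one of the projections $C\to X$ is constant, say with value $p$, then infinitely many points $q\in X$ lie on $T_q=T_p$, and $X$ is a line. Otherwise both projections are local isomorphisms near a generic point of $C$, and there are local lifts $\psi(t),\chi(t)$ of $p(t),q(t)$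 with $\operatorname{span}(\psi,\psi')=\operatorname{span}(\chi,\chi')$. Write $\chi=\alpha\psi+\beta\psi'$, where $\beta$ has no zero because $q\ne p$. Then $\chi'=\alpha'\psi+(\alpha+\beta')\psi'+\beta\psi''$ lies in $\operatorname{span}(\psi,\psi')$, so all $p(t)$ are flexes, which is impossible.

(b) Let $(p,q)$ be good. If $p\in T_q$ and $q\in T_p$, both lines would equal $\overline{pq}$; so by symmetry we may assume $p\notin T_q$. Fix $\ell_1\supset T_q$ with $\ell_1(p)\ne0$. As $\ell_2$ varies, $\ell_1\ell_2$ vanishes doubly at $q$ and has arbitrary $1$-jet at $p$. So $U(-2p-2q)$ has codimension $2$ in $U(-2q)$, which has codimension $2$ in $U$. For any pair, $\ell^2$ with $\ell(p)=0\ne\ell(q)$ lies in $U(-2p)$ but not in $U(-2p-2q)$, which gives codimension at least $3$.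

(c) Each $T_p\cap X$ is finite, so for generic $(p,q)$ we have $q\notin T_p$ and $p\notin T_q$; such a pair is good, and $\overline{pq}\cap T_p=\{p\}$, $\overline{pq}\cap T_q=\{q\}$. A generic linear form vanishing on $\overline{pq}$ contains neither $T_p$ nor $T_q$, so a product of two such forms has order exactly $2$ at $p$ and at $q$. The common zeros of all products of two forms vanishing on $\overline{pq}$ are the points of $X\cap\overline{pq}$. The common zeros of all products $\ell_1\ell_2$ with $\ell_1\supset T_p$, $\ell_2\supset T_q$ are the points of $X\cap(T_p\cup T_q)$. Both families lie in $U(-2p-2q)$, so its base locus is $\{p,q\}$, and Bertini's theorem applies on $X\setminus\{p,q\}$. By (b), $\dim U\ge5$.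

(d) Let $p$ be a point that is not a flex and belongs to no bad pair. The products $\ell_1\ell_2$ with $\ell_1\supset T_p$ and $\ell_2(p)=0$ lie in $U(-3p)$, and a generic one has order $2+1=3$ at $p$. Their common zeros are the points of the finite set $X\cap T_p$. At such a point $p'\ne p$ we have $T_{p'}\ne T_p$, so a generic $\ell_1$ vanishes simply at $p'$, while $\ell_2(p')\ne0$. Hence a generic $\sigma\in U(-3p)$ has order at most $1$ at each base point $p'\ne p$, and Bertini's theorem applies outside the base locus.
\end{proof}

Let $\mathcal P_{2,2}$ be the bundle over the irreducible surface of good pairs with fiber $\mathbb P(U(-2p-2q))\cong\mathbb P^{\mu-4}$, and let $\mathcal P_3$ be the bundle over $X$ with fiber $\mathbb P(U(-3p))\cong\mathbb P^{\mu-3}$. Both are irreducible of dimension $\mu-2$. Let $\mathcal D_{2,2}$ and $\mathcal D_3$ be their images in $\mathbb P(U)$; the set $\mathcal D_3$ is closed. In each bundle, the points whose section fails to have the zeros described in Lemma~\ref{lem:generic}(c), respectively (d), form a constructible set. It is not dense: otherwise it would contain a dense open subset of the bundle, which meets a generic fiber in a dense open subset,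 contrary to the lemma. So these sets have dimension at most $\mu-3$. The finitely many spaces $\mathbb P(U(-2p-2q))$ for bad pairs also have dimension at most $\mu-3$. Let $\mathcal B\subset\mathbb P(U)$ be the closure of the union of the images of all these sets, so $\dim\mathcal B\le\mu-3$. Every $[\sigma]\in\mathcal D\setminus\mathcal B$ is of one of the following types:
\begin{enumerate}
\item[(I)] $\sigma$ has exactly one multiple zero, of order $2$;
\item[(II)] $\sigma$ has exactly two multiple zeros, each of order $2$, and they form a good pair;
\item[(III)] $\sigma$ has exactly one multiple zero, of order $3$.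
\end{enumerate}
Indeed, if $\sigma$ has a zero $p$ of order at least $3$, then $(p,[\sigma])\in\mathcal P_3$ and $\sigma$ is as in (d). If not, and $\sigma$ has two multiple zeros $p,q$, then the pair is good and $\sigma$ is as in (c).

\subsection{Local equations of the discriminant}

Let $[\sigma_0]\in\mathcal D\setminus\mathcal B$, and use the affine chart $\sigma_0+U'$ of $\mathbb P(U)$, where $U=\mathbb C\sigma_0\oplus U'$. By compactness of $X$, the multiple zeros of sections near $\sigma_0$ lie near the multiple zeros of $\sigma_0$. Let $p$ be a zero of $\sigma_0$ of order $j\in\{2,3\}$, and let $t$ be a coordinate centered at $p$; a local lift turns sections into functions of $t$. By the Weierstrass preparation theorem,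
\[
\sigma(t)=\epsilon(t,\sigma)\,\bigl(t^j+c_{j-1}(\sigma)t^{j-1}+\dots+c_0(\sigma)\bigr)
\]
near $(0,\sigma_0)$, with $\epsilon$ a unit and $c_i(\sigma_0)=0$. Differentiating at $\sigma_0$ in the direction $\dot\sigma\in U'$ gives $\dot\sigma(t)\equiv\epsilon(t,\sigma_0)(\dot c_{j-1}t^{j-1}+\dots+\dot c_0)$ modulo $t^j$. The space $U'$ has arbitrary $(j-1)$-jets at $p$, because $U$ does and the $(j-1)$-jet of $\sigma_0$ is zero. So $dc_0,\dots,dc_{j-1}$ are linearly independent at $\sigma_0$, and $dc_0$ is a nonzero multiple of the evaluation $\dot\sigma\mapsto\dot\sigma(p)$.

If $j=2$, then $\sigma$ has a multiple zero near $p$ exactly when $D_p=c_1^2-4c_0$ vanishes, and $dD_p=-4\,dc_0\ne0$ at $\sigma_0$. If $j=3$, the substitution $t\mapsto t-c_2/3$ turns the cubic into $t^3+\alpha t+\beta$ with $\alpha=c_1-c_2^2/3$ and $\beta=c_0-c_1c_2/3+2c_2^3/27$; at $\sigma_0$ we have $d\alpha=dc_1$ and $d\beta=dc_0$. Therefore, near $[\sigma_0]$: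
\begin{itemize}
\item for type (I), $\mathcal D=\{D_p=0\}$ is smooth;
\item for type (II), $\mathcal D=\{D_pD_q=0\}$, where $dD_p,dD_q$ are independent because the evaluations at $p$ and $q$ are independent on $U$ and kill $\sigma_0$; the type (II) locus is $\{D_p=D_q=0\}$;
\item for type (III), $\mathcal D=\{4\alpha^3+27\beta^2=0\}$ with $d\alpha,d\beta$ independent; the type (III) locus is $\{\alpha=\beta=0\}$.
\end{itemize}
These three equations have no multiple factors, so by Lemma~\ref{lem:reduced} the form $f$ is locally a unit times the equation shown. The three loci are smooth of dimensions $\mu-1$, $\mu-2$, $\mu-2$, and Zariski locally closed: outside $\mathcal B$ they are the smooth locus of $\mathcal D$, the singular locus of $\mathcal D$ minus $\mathcal D_3$, and $\mathcal D_3$.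

\subsection{Counting nodes on a plane section}

Let $W\subset U$ be a generic $3$-dimensional subspace and $Y\subset\mathbb P(W)$ the plane curve $f|_W=0$. We recall Kleiman's transversality theorem for $GL(U)$ acting on $\mathbb P(U)$: a generic linear subspace $\Lambda$ of given dimension is transverse to a given smooth locally closed subvariety $Z$, that is, $T_zZ+T_z\Lambda=T_z\mathbb P(U)$ at every $z\in Z\cap\Lambda$. Thus $\mathbb P(W)$ avoids $\mathcal B$, which has codimension at least $3$, and is transverse to the loci (I), (II), (III). At a point of type (II) the forms $dD_p,dD_q$, and at a point of type (III) the forms $d\alpha,d\beta$, restrict to a basis of the cotangent space of the plane. By the local equations, $Y$ is a reduced curve of degree $\deg f$, smooth at points of type (I), with $\delta$ nodes (type (II)) and $\kappa$ ordinary cusps (type (III)).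

To compute $\deg f$ and bound $\kappa$ we parametrize $Y$ by the point of tangency. Let $J^k(M)$ be the bundle of $k$-jets, whose fiber at $p$ is the space of sections of $M$ near $p$ modulo those vanishing to order $k+1$. The exact sequences $0\to M\otimes\omega_X^k\to J^k(M)\to J^{k-1}(M)\to0$, with $J^0(M)=M$ and $\deg\omega_X=2g-2$, give
\[
\deg J^1(M)=4d+2g-2=2s,\qquad\deg J^2(M)=6d+6g-6=3s+3g-3 .
\]
For fixed $p$, the map $U\to J^1(M)_p\cong\mathbb C^2$ is onto, so its restriction to $W$ is a $2\times3$ matrix that can take any value as a basis of $W$ varies. The matrices of rank at most $1$ have codimension $2$. Letting $p$ vary in the curve $X$, we see that for generic $W$ the bundle map $W\otimes\mathcal O_X\to J^1(M)$ is surjective. Its kernel is a line subbundle of degree $-2s$. It defines a morphism $\phi\colon X\to\mathbb P(W)$, $p\mapsto[\sigma_p]$, with $\deg\phi^*\mathcal O(1)=2s$, where $[\sigma_p]$ is the unique point of $\mathbb P(W)$ vanishing doubly at $p$. The image of $\phi$ is $Y$, and a point of type (I) has one preimage. So $Y$ is irreducible, $\phi$ is its normalization, and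
\[
\deg f_X=\deg f=\deg Y=2s .
\]

The determinant of $W\otimes\mathcal O_X\to J^2(M)$, the Wronskian of $W$, is a section of a line bundle of degree $3s+3g-3$. It vanishes at $p$ exactly when $\sigma_p$ has order at least $3$ at $p$. It is not identically zero, since $Y$ has points of type (I). Each cusp is $[\sigma_p]$ for its triple zero $p$, so distinct cusps give distinct zeros of the Wronskian, and $\kappa\le3s+3g-3$. A node and an ordinary cusp each lower the genus by one, so the genus formula for the plane curve $Y$ reads $(2s-1)(s-1)=g+\delta+\kappa$. Hence
\begin{equation}\label{eq:nodes}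
\delta\ \ge\ (2s-1)(s-1)-g-(3s+3g-3)\ =\ 2s^2-6s+4-4g .
\end{equation}

\subsection{The squares vanish at the nodes}

Suppose $cf_X=\sum_j\eta_j^2$ with $c\ne0$ and real polynomials $\eta_j$. The kernel of $S\to U$ is stable under conjugation because $X$ is real. Restricting to a real complement of the kernel, we obtain $cf=\sum_j\eta_j^2$ on $U$, with $\eta_j$ real for the real structure that $U$ inherits from $S$. The parts of highest and of lowest degree of a sum of squares of real polynomials are the sums of the squares of the corresponding parts, and these cannot cancel. So all nonzero $\eta_j$ are forms of degree $s$. Fix a nonzero $\eta=\eta_j$. We claim that $\eta$ vanishes on $\mathcal D_{2,2}$.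

Let $p\in X$. Then $p\ne\bar p$, because $X(\mathbb R)=\emptyset$; assume that $(p,\bar p)$ is good. Since $q_{\bar H}(\bar\psi)=\overline{q_H(\psi)}$, the order of $\bar\sigma$ at $\bar p$ equals the order of $\sigma$ at $p$, so $U(-2p-2\bar p)$ is stable under conjugation, and its real points are Zariski dense in it. At a real point $f=0$, hence $\eta=0$. So $\eta$ vanishes on $U(-2p-2\bar p)$.

Let $C$ be the set of good pairs $(p,q)$ such that $\eta$ vanishes on $U(-2p-2q)$. It is Zariski closed in the surface of good pairs: in a local frame of the bundle, it is the common zero set of the coefficients of $\eta$. Choose $p_0$ with $(p_0,\bar p_0)$ good, a coordinate $t$ centered at $p_0$, and the coordinate $t'(q)=\overline{t(\bar q)}$ centered at $\bar p_0$. Then $C$ contains the points $(t,t')=(t,\bar t)$ for small $t$. A holomorphic function $\sum a_{ij}t^it'^j$ that vanishes at all these points is zero, as one sees by applying $\partial_t^i\partial_{\bar t}^j$ to $\sum a_{ij}t^i\bar t^j=0$ at the origin. So $C$ contains a neighborhood of $(p_0,\bar p_0)$, and $C$ is the whole irreducible surface. This proves the claim.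

\subsection{End of the proof of Proposition~\ref{prop:curve}}

For generic $W$ we also have $\eta|_W\ne0$. The curve $Y$ is irreducible of degree $2s>s$, so it has no component in common with $\{\eta|_W=0\}$. The $\delta$ nodes of $Y$ are of type (II) and lie in $\mathcal D_{2,2}$, so $\eta$ vanishes at them, and each contributes at least $2$ to the intersection number. B\'ezout's theorem gives $2\delta\le2s\cdot s$, so $\delta\le s^2$. With \eqref{eq:nodes} this yields $s(s-6)+4-4g\le0$. But $d\ge4$ gives $s\ge g+7$, and then
\[
s(s-6)+4-4g\ \ge\ (g+7)(g+1)+4-4g\ =\ g^2+4g+11\ >\ 0 .
\]
This contradiction completes the proof. \qed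

\begin{remark}
The hypothesis $d\ge4$ enters only in the last inequality. For the conic of Example~\ref{ex:conic} we have $d=2$, $g=0$, $s=3$, and the two bounds $\delta\ge4$ and $\delta\le9$ are compatible; this $f_X$ is SOS by Theorem~\ref{thm:class}. For the image of the same conic under $\nu_2$ we have $d=4$, $g=0$, $s=7$, and \eqref{eq:nodes} gives $\delta\ge60>49=s^2$.
\end{remark}

\section{The Veronese surface}\label{sec:veronese}

\begin{proof}[Proof of Theorem~\ref{thm:veronese}]
The form $\psi^T\psi$ restricts to $G$ on $V\cong\mathbb P^2$. We first check that the quartic $G=0$ is smooth. With $a=x^2$, $b=y^2$, $c=z^2$, the partial derivatives of $G$ are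
\[
2x(2a+b+c),\qquad2y(a+2b+c),\qquad2z(a+b+2c).
\]
Suppose they all vanish. If $xyz\ne0$, then $(a,b,c)$ solves a homogeneous linear system of determinant $4$, so $a=b=c=0$, which is absurd. By the symmetry of $G$, the other cases are $x=0$, $yz\neq0$, where $2b+c=b+2c=0$ forces $b=c=0$, and $x=y=0$, $z\ne0$, where the last derivative is $4z^3\ne0$. So $X=V\cap Q_0$ is a smooth divisor on the smooth surface $V$, and Theorem~\ref{thm:iso} applies; here $\mathcal R_V$ is smooth by Proposition~\ref{prop:local}(b). A smooth plane quartic is geometrically irreducible of genus $3$, and $X(\mathbb R)=\emptyset$ because $X\subset Q_0$.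

Every quartic monomial in $x,y,z$ is a product of two quadratic monomials, so the quadrics of $\mathbb P^5$ restrict onto all ternary quartics. Choose $H$ with $q_H|_V=y^2z^2+x^3z$. At $p=(0:0:1)$ we have $G(p)=1$, and in the chart $z=1$ we have $A=y^2+x^3$. The origin is the only zero of $dA=(3x^2,2y)$, and the Hessian there is $\operatorname{diag}(0,2)$. By Lemma~\ref{lem:isolated} and Theorem~\ref{thm:iso}(4), $\Sigma_V$ is a hypersurface.

By Theorem~\ref{thm:iso}(3), $f_X$ is an isotropic factor, and by Lemma~\ref{lem:dual}(a) it is irreducible over $\mathbb C$. The curve $X\subset\mathbb P^5$ has degree $d=2\cdot4=8$ and genus $g=3$, so $s=18$. By Proposition~\ref{prop:curve}, $\deg f_X=36$ and $f_X$ is not SOS. Explicitly, \eqref{eq:nodes} gives $\delta\ge532$, while a sum of squares would force $\delta\le18^2=324$.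
\end{proof}

\section{The classification}\label{sec:class}

In Sections~\ref{sub:semi}--\ref{sub:quadric}, $X$ is as in the first part of Theorem~\ref{thm:class}.

\subsection{Semidefiniteness}\label{sub:semi}

Suppose $f_X(H_+)>0>f_X(H_-)$ for real symmetric matrices $H_\pm$. We show that the real zeros of $f_X$ are Zariski dense in the irreducible cone $\{f_X=0\}\subset S$, which has dimension $N$. Otherwise they lie in a closed subset $C$ of dimension at most $N-1$. The image of $C\times\mathbb C\to S$, $(K,t)\mapsto H_-+t(K-H_-)$, has closure of dimension at most $N<\dim S$. But for every real $H$ near $H_+$ the segment from $H_-$ to $H$ contains a real zero $K\neq H_-$ of $f_X$, so $H$ lies in this image. A neighborhood of $H_+$ in the real symmetric matrices is Zariski dense in $S$, a contradiction.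

Hence there is a real $H$ as in Lemma~\ref{lem:dual}(b), with a unique singular point $p$ of $q_H|_X$. As $H$ and $X$ are real, $\bar p$ is also a singular point, so $p=\bar p\in X(\mathbb R)=\emptyset$. This contradiction shows that $f_X$ is semidefinite.

\subsection{Hyperplane sections}

To pass from $X$ to a hyperplane section $E=X\cap\{\ell=0\}$ we look at $f_X$ near the double hyperplane $\ell^2$, which is singular along all of $E$. To first order, $\ell^2+\varepsilon q_H=0$ is a thin double cover of $E$ branched along $E\cap\{q_H=0\}$, and it should be singular when the branch locus is. So the lowest-order term of $f_X$ at $\ell^2$ should be $f_E$. Lowest-order terms of sums of squares are sums of squares. The point that needs care is that $f_E$ appears to the first power, since an even power would carry no information. For $\ell(\psi)=\xi^T\psi$ we write $\ell^2$ also for the matrix $\xi\xi^T$.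

\begin{proposition}\label{prop:section}
Let $m=\dim X\ge2$, and let $\ell$ be a real linear form whose hyperplane is transverse to $X$, so that $E=X\cap\{\ell=0\}$ is smooth of dimension $m-1$. Then $E$ is irreducible, and
\[
f_X(\ell^2+\varepsilon H)=c\,\varepsilon^kf_E(H)+O(\varepsilon^{k+1}),\qquad c\ne0,\quad k=\deg f_E .
\]
Consequently, if $f_X$ is SOS, so is $f_E$.
\end{proposition}

\begin{proof}
A hyperplane section of an irreducible projective variety of dimension at least $2$ is connected; being smooth, $E$ is irreducible. The polynomial $f_X(\ell^2+\varepsilon H)$ in $(\varepsilon,H)$ is nonzero (set $\varepsilon=1$). Write it as $\varepsilon^k\Phi(\varepsilon,H)$ with $T(H)=\Phi(0,H)\not\equiv0$. As the coefficient of $\varepsilon^k$, $T$ is homogeneous of degree $k$.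

\emph{Step 1: limits of singular points.} Let $\varepsilon_\nu\to0$ with $\varepsilon_\nu\ne0$, let $H_\nu\to H_1$, and let $p_\nu\to p$ be singular points of $(\ell^2+\varepsilon_\nu q_{H_\nu})|_X$. We claim that $p\in E$ and that $q_{H_1}|_E$ is singular at $p$. In the limit $\ell(p)^2=0$, so $p\in E$. By transversality there are a local lift $\psi$ and coordinates $(s,t)$, $t=(t_1,\dots,t_{m-1})$, centered at $p$ with $s=\ell(\psi)$. A singular point of $s^2+\varepsilon A(s,t;H)$ with $\varepsilon\ne0$ satisfies
\begin{equation}\label{eq:limit}
2s+\varepsilon A_s=0,\qquad A_t=0,\qquad s^2+\varepsilon A=0 .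
\end{equation}
So $s=O(\varepsilon)$ and $A=-s^2/\varepsilon=O(\varepsilon)$ along the sequence, and in the limit $A=A_t=0$ at $p$ for $H_1$. Since $E=\{s=0\}$ has coordinates $t$, the claim follows.

\emph{Step 2: $T=cf_E^{\,j}$.} Let $f_E(H_1)\ne0$, so that $q_{H_1}|_E$ has no singular point. By Step 1, compactness of $X$ and Lemma~\ref{lem:dual}(d), $\Phi(\varepsilon,H)\ne0$ for $H$ near $H_1$ and small $\varepsilon\ne0$. So near $(0,H_1)$ the zero set of $\Phi$ lies in $\{\varepsilon=0\}$. If it were nonempty it would have pure codimension one and contain an open piece of $\{\varepsilon=0\}$, so that $T\equiv0$. Hence $T(H_1)\ne0$. The zero set of $T$ is contained in that of the irreducible polynomial $f_E$, so $T=cf_E^{\,j}$ with $c\ne0$, $j\ge0$.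

\emph{Step 3: $j=1$.} We count zeros on a line transverse to $E^*$. Let $[H_1]\in E^*$ be as in Lemma~\ref{lem:dual}(b), with unique singular point $p=[\psi_p]\in E$ and $\det A_{tt}\ne0$ there. Choose $H_2$ with $\psi_p^TH_2\psi_p\ne0$ and put $H(z)=H_1+zH_2$. By Lemma~\ref{lem:dual}(d), $f_E(H(z))$ has a simple zero at $z=0$, so $\Phi(0,H(z))$ has a zero of order exactly $j$ there. Substituting $s=\varepsilon\tau$ in \eqref{eq:limit} with $H=H(z)$ and dividing by $\varepsilon$ gives the system
\[
2\tau+A_s(\varepsilon\tau,t;H(z))=0,\qquad A_t(\varepsilon\tau,t;H(z))=0,\qquad\varepsilon\tau^2+A(\varepsilon\tau,t;H(z))=0,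
\]
which is holomorphic also at $\varepsilon=0$. There it has the solution $(\tau,t,z)=(\tau_0,0,0)$ with $\tau_0=-A_s(0,0;H_1)/2$. At this solution the Jacobian matrix with respect to $(\tau,t,z)$ is block upper triangular: the second and third equations do not depend on $\tau$ when $\varepsilon=0$, and the $t$-derivative of the third is $A_t=0$. Its determinant is $2\cdot\det A_{tt}\cdot\psi_p^TH_2\psi_p\ne0$. By the implicit function theorem there is a neighborhood $O$ of $(\tau_0,0,0)$ in which the system has, for each small $\varepsilon$, exactly one solution $(\tau(\varepsilon),t(\varepsilon),z(\varepsilon))$, tending to $(\tau_0,0,0)$ as $\varepsilon\to0$.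

By Step 1 and compactness, singular points of $(\ell^2+\varepsilon q_{H(z)})|_X$ tend to $p$ as $(\varepsilon,z)\to(0,0)$ with $\varepsilon\neq0$, and then $\tau=-A_s/2\to\tau_0$. So there is $\rho>0$ such that, for $|z|\le\rho$ and $0<|\varepsilon|\le\rho$, every singular point gives a solution in $O$. We take $\rho$ so small that $z=0$ is the only possible zero of $\Phi(0,H(z))$ in $|z|\le\rho$. For small $\varepsilon\ne0$, the function $z\mapsto\Phi(\varepsilon,H(z))$ then has exactly one zero $z(\varepsilon)$ in $|z|\le\rho$, and the corresponding singular point $p_\varepsilon$ is unique. The Hessian determinant of $s^2+\varepsilon A$ at $p_\varepsilon$ is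
\[
\det\begin{pmatrix}2+\varepsilon A_{ss}&\varepsilon A_{st}\\ \varepsilon A_{ts}&\varepsilon A_{tt}\end{pmatrix}=\varepsilon^{m-1}\bigl(2\det A_{tt}(0,0;H_1)+o(1)\bigr)\ne0 .
\]
Since $q_{H_2}$ does not vanish at $p_\varepsilon$, Lemma~\ref{lem:dual}(d) shows that $f_X$ vanishes to first order in the direction $\varepsilon H_2$, so the zero $z(\varepsilon)$ is simple. By Rouch\'e's theorem on the circle $|z|=\rho$, the functions $\Phi(\varepsilon,H(\cdot))$ and $\Phi(0,H(\cdot))$ have the same number of zeros in the disc for small $\varepsilon$. So $j=1$ and $k=\deg f_E$.

\emph{Step 4: sums of squares.} Let $c'f_X=\sum_i\eta_i^2$ with $c'\neq0$ and real $\eta_i$. As $\ell$ is real, the $\eta_i(\ell^2+\varepsilon H)$ are real polynomials in $(\varepsilon,H)$, not all zero. Let $\varepsilon^r$ be the lowest power of $\varepsilon$ that occurs in any of them, with coefficients $\theta_i(H)$. The lowest term of the sum of squares is $\varepsilon^{2r}\sum_i\theta_i^2\ne0$, and therefore $c'c\,f_E=\sum_i\theta_i^2$.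
\end{proof}

\subsection{If $f_X$ is SOS, then $X$ is a quadric}

By Bertini's theorem a generic hyperplane is transverse to a smooth projective variety, and the real hyperplanes are Zariski dense among all hyperplanes. A transverse real section $E$ as in Proposition~\ref{prop:section} is again smooth, geometrically irreducible, real and without real points, and $\deg E=\deg X$. After $\dim X-1$ steps we reach a curve of degree $\deg X$ whose form is SOS. By Proposition~\ref{prop:curve} its degree is even and less than $4$, so $\deg X=2$. An irreducible variety has codimension at most $\deg X-1$ in its linear span, and codimension $0$ would mean degree $1$. So $X$ is a quadric hypersurface in its span.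

\subsection{Quadrics}\label{sub:quadric}

Let $X$ be a quadric hypersurface in its span, which is a real linear space $\mathbb P^{b-1}$ with $b\ge3$. The defining real quadratic form is nondegenerate because $X$ is smooth, and definite because $X(\mathbb R)=\emptyset$. A real linear change of coordinates of $\mathbb C^n$ acts on $S$ by a real linear automorphism, is compatible with the construction of $X^*$, and preserves the SOS property. So we may assume that $X$ is given by $\psi_1^2+\dots+\psi_b^2=0$ and $\psi_{b+1}=\dots=\psi_n=0$. Then $q_H|_X$ depends only on the upper left $b\times b$ block of $H$, and $f_X$ is, up to a constant, the pullback of the corresponding form on $b\times b$ matrices: the pullback is irreducible and has the same zero set. It therefore suffices to treat $X=Q_0\subset\mathbb P^{n-1}$ with $n\ge3$.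

The tangent space of the cone over $Q_0$ at $v$ is $\{w:w^Tv=0\}$. By \eqref{eq:sing}, $q_H|_{Q_0}$ is singular at $[v]$ exactly when $Hv$ is a multiple of $v$. So $f_{Q_0}(H)=0$ if and only if $H$ has an isotropic eigenvector. This happens if and only if $H$ has a multiple eigenvalue $\lambda$:
\begin{itemize}
\item if $\dim\ker(H-\lambda)\ge2$, the quadratic form $v^Tv$ has a nonzero zero on the eigenspace;
\item if $v=(H-\lambda)w\ne0$ and $(H-\lambda)v=0$, then $v^Tv=w^T(H-\lambda)v=0$;
\item if $\lambda$ is simple with eigenvector $v$, then $\mathbb C^n=\mathbb Cv\oplus\operatorname{im}(H-\lambda)$, and $v^T$ kills the second summand, so $v^Tv\ne0$.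
\end{itemize}
Let $\operatorname{disc}(H)=\prod_{i<j}(\lambda_i-\lambda_j)^2$ be the discriminant of the characteristic polynomial. It has the same zero set as $f_{Q_0}$, so $\operatorname{disc}=cf_{Q_0}^{\,j}$ with $c\neq0$, $j\ge1$. To see that $j=1$, let $H$ be block diagonal with blocks $\left(\begin{smallmatrix}1&i\\ i&-1\end{smallmatrix}\right),\lambda_3,\dots,\lambda_n$, where the $\lambda_i$ are distinct and nonzero. The $2\times2$ block has trace and determinant $0$, so both its eigenvalues are $0$. If only this block varies, with eigenvalues $\lambda_1,\lambda_2$, then $\operatorname{disc}$ is $(\lambda_1-\lambda_2)^2=(h_{11}-h_{22})^2+4h_{12}^2$ times a polynomial that is nonzero at $H$. The differential of the first factor at $H$ is $4(dh_{11}-dh_{22})+8i\,dh_{12}\ne0$. So $\operatorname{disc}$ vanishes at $H$ to first order, and $j=1$.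

Finally, multiplying the Vandermonde matrix $(\lambda_i^a)$ by its transpose gives $\operatorname{disc}(H)=\det(\operatorname{tr}H^{a+a'})_{0\le a,a'<n}$. Let $\mathcal M$ be the $n\times n^2$ matrix whose rows list the entries of $\mathrm{Id},H,\dots,H^{n-1}$. Since the powers of $H$ are symmetric, $\operatorname{tr}(H^aH^{a'})=\sum_{i,j}(H^a)_{ij}(H^{a'})_{ij}$, so $\operatorname{disc}(H)=\det(\mathcal M\mathcal M^T)$. By the Cauchy--Binet formula this is the sum of the squares of the maximal minors of $\mathcal M$, which are real polynomials in the $h_{ij}$. So $f_{Q_0}$ is SOS, and the first part of Theorem~\ref{thm:class} is proved.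

\subsection{Conjugate components}

Let $X$ be $\mathbb Q$-irreducible, and suppose that conjugation fixes none of its geometric components $X_i$. Then it permutes them in pairs. Since $(\overline{X_i})^*=\overline{X_i^*}$, the form $f_{\overline{X_i}}$ is a nonzero multiple of $\overline{f_{X_i}}$. Hence $f_X=c\,\gamma\bar\gamma$ with $\gamma$ as in the theorem, and $\gamma\bar\gamma=(\operatorname{Re}\gamma)^2+(\operatorname{Im}\gamma)^2$. This completes the proof of Theorem~\ref{thm:class}. \qed

\begin{remark}
Without $X(\mathbb R)=\emptyset$ semidefiniteness fails. For the conic $\psi^TC\psi=0$ with $C=\operatorname{diag}(1,1,-1)$, the substitution $\psi_3\mapsto i\psi_3$ shows that $f_X$ is a constant times the discriminant of the cubic $\det(tC-H)$ in $t$. The roots are $1,2,-3$ for $H=\operatorname{diag}(1,2,3)$, and $0,\pm i$ for the matrix whose only nonzero entries are $h_{23}=h_{32}=1$. The discriminant is positive in the first case and negative in the second.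
\end{remark}

\section{Segre products}\label{sec:segre}

\begin{proof}[Proof of Corollary~\ref{cor:segre}]
Let $x^{(i)}=(x^{(i)}_0,\dots,x^{(i)}_{a_i})$ be the coordinates on $\mathbb P^{a_i}$. For $\psi=x^{(1)}\otimes\dots\otimes x^{(k)}$ we have $\psi^T\psi=\prod_iB_i$ with $B_i=\sum_j(x^{(i)}_j)^2$. Each $\{B_i=0\}\subset\mathbb P^{a_i}$ is smooth and reduced, and the $B_i$ involve separate sets of variables, so the differentials of those $B_i$ that vanish at a given point are independent there. Thus $V\cap Q_0$ is a reduced normal crossings divisor. The sets $X_i=\{B_i=0\}\subset V$ are its $\mathbb Q$-irreducible components: for $a_i\ge2$, $X_i$ is a product of a smooth quadric of positive dimension with projective spaces and is geometrically irreducible; for $a_i=1$ it has the two geometric components $x^{(i)}=(1:\pm\sqrt{-1})$, interchanged by conjugation.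

Every monomial of multidegree $(2,\dots,2)$ is a product of two multilinear monomials, so quadrics restrict onto all forms of that multidegree. In the affine chart $x^{(1)}_0=\dots=x^{(k)}_0=1$, whose origin is not isotropic, $A$ can therefore be any polynomial of degree at most $2$ in each group of variables. The term $x^3$ used for the Veronese surface is not available, but since $k\ge2$ we can take a coordinate $x$ from the first factor and $y$ from the second, and
\[
A=y^2+x^2y+\sum(\text{other coordinates})^2 .
\]
The row of the Hessian belonging to $x$ vanishes at the origin. The equations $dA=0$ say that $2xy=0$, $2y+x^2=0$ and all other coordinates vanish, which forces $x=y=0$. By Lemma~\ref{lem:isolated} and Theorem~\ref{thm:iso}(4), $\Sigma_V$ is a hypersurface, and by Theorem~\ref{thm:iso}(3) its irreducible isotropic factors are $f_{X_1},\dots,f_{X_k}$, which are distinct by Lemma~\ref{lem:dual}(c).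

If $a_i=1$, the second part of Theorem~\ref{thm:class} shows that $f_{X_i}$ is a sum of two squares up to a constant. Let $a_i\ge2$. Then $X_i$ is smooth, geometrically irreducible, of positive dimension, and has no real points because it lies on $Q_0$. It spans $\mathbb P^{n-1}$: a linear form on $\mathbb P^{n-1}$ is a multilinear form in the $x^{(j)}$, and if it vanishes on $X_i$, then for all fixed values of the other variables it is a linear form in $x^{(i)}$ that vanishes on an irreducible quadric in $\mathbb P^{a_i}$, hence zero. The codimension of $X_i$ in $\mathbb P^{n-1}$ is $\prod_j(a_j+1)-\sum_ja_j$. Expanding the product shows that this is at least $1+a_ia_{i'}\ge3$ for any $i'\ne i$. So $X_i$ is not a hypersurface in its span, and by Theorem~\ref{thm:class} the form $f_{X_i}$ is semidefinite but not SOS.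
\end{proof}

\begin{remark}
Under the hypotheses of Theorem~\ref{thm:iso}, with $\Sigma_V$ a hypersurface, Theorem~\ref{thm:class} decides whether $f_X$ is SOS whenever the $\mathbb Q$-irreducible component $X$ of $V\cap Q_0$ is smooth and geometrically irreducible of dimension at least $1$, or has no geometric component fixed by conjugation; curves $V$ are covered by Proposition~\ref{prop:curveV}. We make no claim about the remaining cases: singular geometrically irreducible components, and $\mathbb Q$-irreducible components with several geometric components of which some are real.
\end{remark}

\begin{thebibliography}{1}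

\bibitem{BFHP}
Viktoriia Borovik, Hannah Friedman, Serkan Ho\c{s}ten, Max Pfeffer,
\emph{Numerical Algebraic Geometry for Energy Computations on Tensor Train Varieties},
arXiv:2512.06939 (2025).

\end{thebibliography}
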